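\title{Weak tracial approximation by matrix algebras without tracial topological rank zero}

\begin{abstract}
We construct a separable unital simple $\mathrm C^*$-algebra $A$ with stable rank one, real rank zero, strict comparison and a unique normalized $2$-quasitrace that is weakly tracially approximated by matrix algebras but does not have tracial topological rank zero. This gives a negative answer to a question of Fan and Fang. The algebra $A$ is not quasidiagonal and its trace generates the hyperfinite $\mathrm{II}_1$ factor $\mathcal R$, so $\mathcal R$ is not quasidiagonal as a $\mathrm C^*$-algebra. The obstruction is a count of ranks that property (T) of $SL_3(\mathbb Z)$ makes uniform over infinitely many levels. We also show that, in the presence of stable rank one, the two approximation properties differ only in whether a certain positive contraction can be chosen to be a projection.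
\end{abstract}

\section{The question and the results}\label{sec:intro}

A unital AF algebra is one in which every finite set lies almost in a finite-dimensional subalgebra. Tracial approximation relaxes this: one may first cut away a small part of the algebra, and only what remains must lie almost in a finite-dimensional subalgebra. The cut can be made sharply, by a projection, or softly, by a positive contraction. This paper compares the two.

Let $A$ be a $\mathrm C^*$-algebra. For $a,b\in A_+$ we write $a\precsim b$ (Cuntz subequivalence) if there are $x_n\in A$ with $\|x_nbx_n^*-a\|\to0$. We write $x\in_\varepsilon D$ if $\operatorname{dist}(x,D)<\varepsilon$, and we put $\operatorname{her}(a)=\overline{aAa}$ and $[x,y]=xy-yx$.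

\begin{definition}\label{def:tr0}
A unital simple $\mathrm C^*$-algebra $A$ has \emph{tracial topological rank zero} (in Lin's sense) if for every $\varepsilon>0$, every finite set $F\subseteq A$ and every nonzero $a\in A_+$ there are a projection $p\in A$ and a finite-dimensional $\mathrm C^*$-subalgebra $D\subseteq A$ with $1_D=p$ such that
\begin{itemize}
\item[(T1)] $\|px-xp\|<\varepsilon$ for all $x\in F$;
\item[(T2)] $pxp\in_\varepsilon D$ for all $x\in F$;
\item[(T3)] $1-p$ is Murray--von Neumann equivalent to a projection in $\operatorname{her}(a)$.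
\end{itemize}
\end{definition}

\begin{definition}\label{def:wta}
Let $\Omega$ be a class of $\mathrm C^*$-algebras. A unital simple $\mathrm C^*$-algebra $A$ belongs to $\mathrm{WTA}\Omega$ if for every $\varepsilon>0$, every finite set $F\subseteq A$ and every nonzero $b\in A_+$ there are a projection $p\in A$, an element $g\in A$ with $0\le g\le1$ and a $\mathrm C^*$-subalgebra $D\subseteq A$ with $g\in D$, $1_D=p$ and $D\in\Omega$ such that
\begin{itemize}
\item[(W1)] $(p-g)x\in_\varepsilon D$ and $x(p-g)\in_\varepsilon D$ for all $x\in F$;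
\item[(W2)] $\|(p-g)x-x(p-g)\|<\varepsilon$ for all $x\in F$;
\item[(W3)] $1-(p-g)\precsim b$;
\item[(W4)] $\|(p-g)b(p-g)\|\ge\|b\|-\varepsilon$.
\end{itemize}
\end{definition}

Conditions (W1)--(W4) involve only $D$ and $h=p-g$, which can be any positive contraction in $D$. The element $h$ replaces the projection of Definition~\ref{def:tr0}: it almost commutes with $F$, it multiplies $F$ almost into $D$, and $1-h$ is small because it fits under the arbitrary element $b$. Condition (W4) keeps $h$ from annihilating $b$. A unital simple AF algebra has both properties with $p=1$ and $g=0$.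

Suppose that $D$ is finite-dimensional. Then $h$ has finite spectrum, and the spectral projection $e=\chi_{[t,1]}(h)$, $0<t<1$, lies in $D$. It inherits the smallness condition, since $1-e\le(1-t)^{-1}(1-h)$. It need not inherit approximate commutation, because the gaps in the spectrum of $h$ may shrink with $\varepsilon$. One may still hope to find a good projection elsewhere if $A$ has many projections and it is easy to compare and move them. The usual hypotheses of this kind are the following. The algebra $A$ has \emph{stable rank one} if its invertible elements are dense, and \emph{real rank zero} if its invertible self-adjoint elements are dense in the self-adjoint part. It has \emph{strict comparison} if, for positive $a,b$ in matrix algebras over $A$, the inequality $d_\tau(a)<d_\tau(b)$ for every normalized $2$-quasitrace $\tau$ on $A$ implies $a\precsim b$; here $d_\tau(a)=\lim_n\tau(a^{1/n})$, and quasitraces are recalled in Section~\ref{sec:prelim}. The following question is posed in \cite{FF}.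

\medskip\noindent\textbf{Question.} \emph{Let $\Omega$ be the class of finite-dimensional $\mathrm C^*$-algebras, and let $A\in\mathrm{WTA}\Omega$ be an infinite-dimensional separable unital simple $\mathrm C^*$-algebra with stable rank one, real rank zero and strict comparison. Does $A$ have tracial topological rank zero?}

\medskip
The discussion above suggests that the answer is yes. It is no.

\begin{theorem}\label{thm:main}
There is an infinite-dimensional separable unital simple $\mathrm C^*$-algebra $A$ with the following properties.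
\begin{itemize}
\item[(i)] $A$ has exactly one normalized $2$-quasitrace $\tau$, which is a trace; $A$ has stable rank one and real rank zero; and $d_\tau(a)<d_\tau(b)$ implies $a\precsim b$ for all positive $a,b$ in matrix algebras over $A$, so that $A$ has strict comparison.
\item[(ii)] $A\in\mathrm{WTA}\Omega$ for the class $\Omega$ of finite-dimensional $\mathrm C^*$-algebras, and even for the class of full matrix algebras.
\item[(iii)] $A$ does not have tracial topological rank zero.
\end{itemize}
\end{theorem}

The obstruction behind (iii) rules out more. The notions in the next theorem are recalled in Section~\ref{sec:end}.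

\begin{theorem}\label{thm:qd}
The algebra $A$ constructed in the proof of Theorem~\ref{thm:main} is not quasidiagonal, $\pi_\tau(A)''$ is isomorphic to the hyperfinite $\mathrm{II}_1$ factor $\mathcal R$, and $\tau$ is not a quasidiagonal trace. In particular, $\mathcal R$ is not quasidiagonal as a $\mathrm C^*$-algebra.
\end{theorem}

The third result locates the difference between the two definitions.

\begin{proposition}\label{prop:projection}
Let $A$ be an infinite-dimensional unital simple $\mathrm C^*$-algebra of stable rank one, and let $\Omega$ be the class of finite-dimensional $\mathrm C^*$-algebras. Then $A$ has tracial topological rank zero if and only if, for all $\varepsilon,F,b$ as in Definition~\ref{def:wta}, the conditions of that definition can be met with $g$ a projection.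
\end{proposition}

Thus, under the hypotheses of the Question, the requirement that $g$ be a projection is exactly what separates tracial topological rank zero from $\mathrm{WTA}\Omega$, and by Theorem~\ref{thm:main} it cannot be dropped.

Proposition~\ref{prop:projection} is proved in Section~\ref{sec:projection}. A sharp cut gives almost multiplicative maps into matrix algebras, and such maps respect ranks; Section~\ref{sec:small} shows on small examples how ranks obstruct them. Sections~\ref{sec:group} and~\ref{sec:obstruction} build an algebra $B_0$ that carries the obstruction, Section~\ref{sec:A} embeds it in a simple algebra $A$, and Sections~\ref{sec:regular}--\ref{sec:end} verify the properties of $A$.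

\section{Standard facts}\label{sec:prelim}

Throughout, $\otimes$ is the minimal tensor product, $\mathcal K$ is the algebra of compact operators on $\ell^2$, and $U=M_{2^\infty}$. A UHF algebra is the closure of an increasing union of full matrix algebras with a common unit; it is simple and has a unique tracial state. We use that a closed ideal $\mathcal J$ of $\overline{\bigcup_nC_n}$, with $C_n$ increasing $\mathrm C^*$-subalgebras, equals $\overline{\bigcup_n(\mathcal J\cap C_n)}$; in particular the closure of an increasing union of simple algebras is simple.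

\subsection*{Cuntz comparison}
The relation $\precsim$ is transitive, $xbx^*\precsim b$, and $a\sim b$ means $a\precsim b\precsim a$. Positive elements of different matrix algebras over $A$ are compared in a common larger one.

\begin{lemma}\label{lem:cuntz}
Let $A$ be a unital $\mathrm C^*$-algebra and $a,b\in A_+$.
\begin{itemize}
\item[(a)] If $a\in\operatorname{her}(b)$ or $a\le b$, then $a\precsim b$. Also $b\sim b^m$ for $m\ge1$, and $x^*x\sim xx^*$ for $x\in A$.
\item[(b)] If $(a-\varepsilon)_+\precsim b$ for all $\varepsilon>0$, then $a\precsim b$.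
\item[(c)] If $q$ is a projection and $q\precsim b$, then $q$ is equivalent to a projection in $\operatorname{her}(b)$.
\item[(d)] If $a,b$ lie in $C=\operatorname{her}(c)$ and $a\precsim b$ in $A$, then $a\precsim b$ in $C$.
\item[(e)] If $A$ is simple and $b\ne0$, then $1\precsim b\oplus\dots\oplus b$ for a suitable number of summands.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $g_\delta\colon[0,\infty)\to[0,1]$ be continuous, $0$ on $[0,\delta/2]$ and $1$ on $[\delta,\infty)$, and write $g_\delta(t)=t^{1/2}k_\delta(t)$. Then $a^{1/2}g_\delta(b)\to a^{1/2}$ as $\delta\to0$: if $a\in\operatorname{her}(b)$, because $g_\delta(b)$ is an approximate unit of $\operatorname{her}(b)$, and if $a\le b$, because $\|(1-g_\delta(b))a(1-g_\delta(b))\|\le\|(1-g_\delta(b))^2b\|\le\delta$. So $y=a^{1/2}k_\delta(b)$ satisfies $yby^*=a^{1/2}g_\delta(b)^2a^{1/2}\to a$. Next, $\operatorname{her}(b^m)=\operatorname{her}(b)$ gives $b\sim b^m$, and $xx^*\sim(xx^*)^2=x(x^*x)x^*\precsim x^*x$.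

(b) This follows from $\|a-(a-\varepsilon)_+\|\le\varepsilon$.

(c) Choose $x$ with $\|xbx^*-q\|<1$. Then $qxbx^*q$ is invertible in $qAq$, the element $z=(qxbx^*q)^{-1/2}qxb^{1/2}$ satisfies $zz^*=q$, and $z^*z\in b^{1/2}Ab^{1/2}\subseteq\operatorname{her}(b)$ is the required projection.

(d) Let $x_nbx_n^*\to a$ and let $(e_m)$ be an approximate unit of $C$. Then $y=e_mx_nb^{1/k}\in CAC\subseteq C$, and $yby^*\to e_mx_nbx_n^*e_m$ as $k\to\infty$. For large $m$ and $n$ the limit is as close to $a$ as we like.

(e) The two-sided ideal generated algebraically by $b$ is dense, so it contains an invertible element, and $1=\sum_{i=1}^mx_iby_i=X\tilde bY$ with a row $X$, a column $Y$ and $\tilde b=b\oplus\dots\oplus b$. Hence $1=Y^*\tilde bX^*X\tilde bY\le\|X\|^2Y^*\tilde b^2Y\precsim\tilde b^2\sim\tilde b$.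
\end{proof}

\subsection*{Quasitraces and dimension functions}
A \emph{quasitrace} on a $\mathrm C^*$-algebra $A$ is a function $Q\colon A\to\mathbb C$ that is linear on commutative $\mathrm C^*$-subalgebras and satisfies $Q(x^*x)=Q(xx^*)\ge0$ for all $x$ and $Q(a+ib)=Q(a)+iQ(b)$ for self-adjoint $a,b$. It is a \emph{$2$-quasitrace} if it extends to a quasitrace on $M_2(A)$, with $A$ as the upper left corner, and it is \emph{normalized} if $Q(1)=1$. Tracial states are examples. A \emph{dimension function} is a map $d$ from the positive elements of the matrix algebras over $A$ to $[0,\infty)$ that is monotone for $\precsim$ and satisfies $d(a\oplus b)=d(a)+d(b)$. We use the following results of Blackadar and Handelman \cite{BH} for unital $A$.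
\begin{itemize}
\item[(Q1)] A $2$-quasitrace $Q$ is norm continuous and extends to a $2$-quasitrace on every matrix algebra over $A$.
\item[(Q2)] The function $d_Q(a)=\lim_nQ(a^{1/n})$ is a lower semicontinuous dimension function; it is additive on orthogonal elements, and $d_Q(q)=Q(q)$ for projections $q$.
\item[(Q3)] Every lower semicontinuous dimension function $d$ with $d(1)=1$ is $d_Q$ for a normalized $2$-quasitrace $Q$.
\item[(Q4)] If $A$ is simple and stably finite, then $A$ has a normalized $2$-quasitrace.
\end{itemize}
For $a\in A_+$ the restriction of $Q$ to $C^*(1,a)$ is a positive linear functional, hence integration against a measure $\mu$ on the spectrum of $a$. Dominated convergence and Fubini's theorem give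
\begin{equation}\label{eq:layer}
d_Q((a-t)_+)=\mu((t,\infty))\quad(t\ge0),\qquad Q(a)=\int_0^\infty d_Q((a-t)_+)\,dt .
\end{equation}
If $A$ is simple and $Q$ is normalized, then $d_Q(b)>0$ for $b\neq0$ by Lemma~\ref{lem:cuntz}(e).

\subsection*{The algebra $U\otimes\mathcal K$ and its corners}
Let $\mathcal U=U\otimes\mathcal K$ with the trace $\operatorname{Tr}$ that is the product of the tracial state of $U$ and the usual trace of $\mathcal K$. It is finite on every corner $q\,\mathcal Uq$, $q$ a projection. The algebras $\mathcal U\otimes\mathcal U$, $\mathcal U\otimes U$ and $M_N(\mathcal U)$ are isomorphic to $\mathcal U$ by isomorphisms that carry the product traces to $\operatorname{Tr}$. Projections in $\mathcal U$ are classified by their traces: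
\begin{itemize}
\item[(U1)] $q$ is equivalent to a subprojection of $r$ if and only if $\operatorname{Tr}(q)\le\operatorname{Tr}(r)$, and equivalent to $r$ if and only if $\operatorname{Tr}(q)=\operatorname{Tr}(r)$;
\item[(U2)] the traces of projections are the nonnegative numbers in $\mathbb Z[\frac12]$, and $q$ has a subprojection of every trace in $\mathbb Z[\frac12]\cap[0,\operatorname{Tr}(q)]$.
\end{itemize}

\begin{lemma}\label{lem:corner}
Let $q_1,\dots,q_t\in\mathcal U$ be orthogonal projections with sum $p\ne0$. Then $p\,\mathcal Up$ is the closure of an increasing union of full matrix algebras with unit $p$, each containing $q_1,\dots,q_t$. In particular $p\,\mathcal Up$ is a UHF algebra.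
\end{lemma}

\begin{proof}
Choose $r$ with $2^r\operatorname{Tr}(q_i)\in\mathbb Z$ for all $i$. By (U2) each $q_i$ is a sum of orthogonal projections of trace $2^{-r}$. Let $e_{11},\dots,e_{mm}$ be all these projections; by (U1) they are the diagonal of a system of matrix units $(e_{ab})$ with $\sum_ae_{aa}=p$. The map $x\mapsto(e_{1a}xe_{b1})_{a,b}$ identifies $p\,\mathcal Up$ with $M_m\otimes e_{11}\mathcal Ue_{11}$ and sends each $q_i$ into $M_m\otimes1$. By (U1), $e_{11}$ is equivalent to a minimal projection of $M_{2^r}\subseteq M_{2^r}\otimes U=U$, where $U$ sits in $\mathcal U$ as a corner, so $e_{11}\mathcal Ue_{11}\cong U$. Take the algebras $M_m\otimes M_{2^l}$, $l\ge0$.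
\end{proof}

\subsection*{Multiplier algebras}
If $J\subseteq B(H)$ is represented faithfully and nondegenerately, then $M(J)=\{x\in B(H):xJ\subseteq J,\ Jx\subseteq J\}$. It is unital, contains $J$ as an ideal, and $xJ=0$ implies $x=0$. A bounded sequence $(x_m)$ in $M(J)$ such that $(x_ma)$ and $(ax_m)$ are norm Cauchy for all $a$ in a dense subset of $J$ converges \emph{strictly} to some $x\in M(J)$, that is, $x_ma\to xa$ and $ax_m\to ax$ for all $a\in J$. Adjoints and products of bounded strictly convergent sequences converge strictly, and such sequences converge strongly on $H$. Finally, $M(J)\otimes M(J')\subseteq M(J\otimes J')$.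

\begin{lemma}\label{lem:exhaust}
Let $0\ne q_1\le q_2\le\cdots$ be projections in $\mathcal U$ with $t=\sup_m\operatorname{Tr}(q_m)<\infty$, and let $J=\overline{\bigcup_mq_m\mathcal Uq_m}$. Then $J$ is a simple AF algebra with approximate unit $(q_m)$, $J\mathcal UJ\subseteq J$, and the corners $q_mJq_m=q_m\mathcal Uq_m$ are UHF. There is a unique state $\tau_J$ of $M(J)$ that equals $t^{-1}\operatorname{Tr}$ on these corners. It is tracial, and $\tau_J(1-q_m)\to0$.
\end{lemma}

\begin{proof}
The first sentence follows from Lemma~\ref{lem:corner} and the remark on increasing unions. On $q_m\mathcal Uq_m$ the functional $t^{-1}\operatorname{Tr}$ has norm $t^{-1}\operatorname{Tr}(q_m)\uparrow1$, so it extends to a positive trace $\tau_J$ of norm $1$ on $J$, and further to a state of $M(J)$. Any such state $\omega$ has $\omega(1-q_m)\to0$, so $\omega(x)=\lim_m\omega(q_mxq_m)=\lim_m\tau_J(q_mxq_m)$ by the Cauchy--Schwarz inequality; this is uniqueness. For a unitary $w\in M(J)$ and $x\in J$,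
$$\tau_J(wxw^*)=\lim_m\tau_J\big((wx)(w^*q_m)\big)=\lim_m\tau_J(w^*q_mwx)=\tau_J(x),$$
since $q_mwx\to wx$. So $\omega(w\,\cdot\,w^*)=\omega$ by uniqueness, and $\omega$ is tracial because unitaries span $M(J)$.
\end{proof}

\section{Sharp cuts and soft cuts}\label{sec:projection}

\begin{proof}[Proof of Proposition~\ref{prop:projection}]
Suppose first that $g$ can always be chosen to be a projection. Let $\varepsilon,F$ and $0\ne b\in A_+$ be given, with $\varepsilon<\|b\|$ without loss of generality. Then $e=p-g$ is a projection in $D$, nonzero by (W4), and $eDe$ is finite-dimensional with unit $e$. Condition (W2) is (T1) for $e$. If $\|ex-d\|<\varepsilon$ with $d\in D$, then $\|exe-ede\|<\varepsilon$, which is (T2). Finally (W3) and Lemma~\ref{lem:cuntz}(c) give (T3) with $a=b$.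

Conversely, let $A$ have tracial topological rank zero, and let $\varepsilon,F,b$ be given. We shall take $g=0$. The condition that needs an argument is (W4): the discarded corner $1-p$ must be too small to hold the top of the spectrum of $b$. To measure size we need a quasitrace, and this is the only use of stable rank one. Matrix algebras over $A$ have stable rank one: in $\begin{pmatrix}a&x\\ y&d\end{pmatrix}$ with $a\in A$, perturb $a$ to be invertible and then, by induction on the size, perturb $d$ so that $d-ya^{-1}x$ is invertible. An algebra of stable rank one is finite: if $s^*s=1$ and $\|s-x\|<1$ with $x$ invertible, then $\|1-s^*x\|<1$, so $s^*$ is invertible. Hence $A$ is stably finite, and by (Q4) it has a normalized $2$-quasitrace $Q$.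

Put $c=(b-\|b\|+\varepsilon/2)_+\neq0$, so $d_Q(c)>0$. We claim that $\operatorname{her}(b)$ contains infinitely many orthogonal nonzero positive elements. If some self-adjoint element of $\operatorname{her}(b)$ has infinite spectrum, apply to it bump functions that vanish at $0$ and have disjoint supports. Otherwise $\operatorname{her}(b)$ contains a nonzero projection $q$, and every such $q$ splits into two nonzero projections unless $qAq=\mathbb Cq$. The latter is impossible: writing $1=\sum_ix_iqy_i$ by simplicity, we would get $A=\operatorname{span}\{x_iqy_j\}$, while $A$ is infinite-dimensional. Repeated splitting proves the claim. By (Q2) the $d_Q$-values of orthogonal positive elements of $A$ sum to at most $1$, so there is a nonzero positive $a\in\operatorname{her}(b)$ with $d_Q(a)<d_Q(c)$.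

Apply Definition~\ref{def:tr0} to $\delta=\varepsilon/4$, $F\cup\{b\}$ and $a$, and let $g=0$. For $x\in F\cup\{b\}$ we have $\|px(1-p)\|=\|[p,x](1-p)\|<\delta$ and $\|(1-p)xp\|<\delta$, so $px,xp\in_{2\delta}D$. This gives (W1), and (W2) is (T1). By (T3) and Lemma~\ref{lem:cuntz}(a), $1-p\precsim a\precsim b$, which is (W3). Suppose that (W4) fails, so $\|pbp\|<\|b\|-\varepsilon$. Since $\|b-pbp-(1-p)b(1-p)\|<2\delta=\varepsilon/2$,
$$b\le(\|b\|-\varepsilon)+\|b\|(1-p)+\varepsilon/2,\qquad\text{so}\qquad x:=b-\|b\|+\varepsilon/2\le\|b\|(1-p).$$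
As $c=x_+$, we get $c^3=cxc\le\|b\|\,c(1-p)c$, hence $c\sim c^3\precsim1-p\precsim a$. This contradicts $d_Q(a)<d_Q(c)$.
\end{proof}

\section{Counting ranks: three small cases}\label{sec:small}

A sequence of completely positive contractions $\varphi_j\colon B\to C_j$ is \emph{asymptotically multiplicative} if $\|\varphi_j(xy)-\varphi_j(x)\varphi_j(y)\|\to0$ for all $x,y\in B$. If a projection $p$ almost commutes with $x$ and $y$, then $pxyp\approx pxp\cdot pyp$, so tracial topological rank zero produces such sequences with matrix algebras as targets (Section~\ref{sec:end}). A soft cut does not, since $hxyh$ is close to $h^2xy$ while $hxh\cdot hyh$ is close to $h^4xy$. We therefore look for an algebra with a tracial state $\tau$ and a projection $z$ with $\tau(z)>0$ such that every asymptotically multiplicative sequence into matrix algebras kills $z$. Two lemmas do the counting.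

\begin{lemma}\label{lem:rank}
Let $K,K'$ be finite-dimensional Hilbert spaces, $R\colon K^{\oplus m}\to K'$ linear and $c>0$. If $\|R^*R-c\|<c$ and $\|RR^*-c\|<c$, then $\dim K'=m\dim K$.
\end{lemma}

\begin{proof}
Both $R^*R$ and $RR^*$ are invertible, so $R$ is injective and surjective.
\end{proof}

\begin{lemma}\label{lem:cut}
Let $\Psi_j\colon B\to B(K_j)$ be asymptotically multiplicative, let $P\in B$ be a projection, and put $y_j=\Psi_j(P)$, $P^{(j)}=\chi_{[1/2,1]}(y_j)$ and $T^{(j)}=P^{(j)}\Psi_j(T)P^{(j)}$ for $T\in PBP$. Then $\|P^{(j)}-y_j\|\to0$, and $\|S^{(j)}T^{(j)}-\Psi_j(ST)\|\to0$ for $S,T\in PBP$. Also $(T^{(j)})^*=(T^*)^{(j)}$.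
\end{lemma}

\begin{proof}
For $t\in[0,1]$ we have $|\chi_{[1/2,1]}(t)-t|=\min(t,1-t)\le2t(1-t)$, so $\|P^{(j)}-y_j\|\le2\|y_j-y_j^2\|=2\|\Psi_j(P^2)-\Psi_j(P)^2\|\to0$. Up to errors tending to $0$ in norm, $\Psi_j(T)=\Psi_j(PTP)\approx y_j\Psi_j(T)y_j\approx T^{(j)}$, hence $S^{(j)}T^{(j)}\approx\Psi_j(S)\Psi_j(T)\approx\Psi_j(ST)$. Positive maps preserve adjoints.
\end{proof}

\begin{example}[One level]\label{ex:one}
Let $B$ be unital with $v_1,v_2\in B$ such that $v_i^*v_l=\delta_{il}1$ and $v_1v_1^*+v_2v_2^*=1$, and let $\varphi_j\colon B\to M_{N_j}$ be asymptotically multiplicative. Apply Lemma~\ref{lem:cut} with $P=1$, let $K=\operatorname{ran}P^{(j)}$, and let $R=(v_1^{(j)},v_2^{(j)})\colon K\oplus K\to K$. The entries of $R^*R$ are $(v_i^{(j)})^*v_l^{(j)}\approx\varphi_j(v_i^*v_l)=\delta_{il}y_j\approx\delta_{il}P^{(j)}$, and $RR^*\approx\varphi_j(v_1v_1^*+v_2v_2^*)\approx P^{(j)}$. For large $j$, Lemma~\ref{lem:rank} gives $\dim K=2\dim K$. So $P^{(j)}=0$ and $\|\varphi_j(1)\|\to0$. But the same count applies to a trace, $\tau(1)=2\tau(1)$, so $B$ has no tracial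 state.
\end{example}

We need relations that real numbers can satisfy and integers cannot.

\begin{example}[A chain of levels]\label{ex:chain}
In $U$ choose orthogonal projections $f_k$ of trace $2^{-k}$, $k\ge1$, and $\theta_k^1,\theta_k^2\in f_kUf_{k+1}$ with $\theta_k^{i*}\theta_k^l=\delta_{il}f_{k+1}$ and $\theta_k^1\theta_k^{1*}+\theta_k^2\theta_k^{2*}=f_k$. For a $*$-homomorphism $\varphi$ into $M_N$ the ranks $r_k$ of $\varphi(f_k)$ satisfy $r_k=2r_{k+1}$ for all $k$. So $r_1$ is divisible by every power of $2$, and $\varphi(f_1)=0$. For asymptotically multiplicative sequences this fails: the maps $\mathcal E_j=\mathrm{id}\otimes\operatorname{tr}\colon U=M_{2^j}\otimes U\to M_{2^j}$ satisfy $\|\mathcal E_j(x)-x\|\to0$, so they are asymptotically multiplicative and do not kill $f_1$. Each relation $r_k=2r_{k+1}$ holds from some $j$ on, but no single $j$ serves all $k$.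
\end{example}

\begin{example}[Summing the chain]\label{ex:sum}
To control all levels by finitely many relations, form $v_i=\sum_k\theta_k^i$ in an algebra where such sums converge and $\sum_kf_k=1$. Then $v_i^*v_l=\delta_{il}(1-f_1)$ and $v_1v_1^*+v_2v_2^*=1$. These relations no longer see the levels: they hold in $M_2$ for $f_1=e_{11}$, $v_1=e_{12}$, $v_2=e_{22}$.
\end{example}

What is missing in Example~\ref{ex:sum} is a labeling of all levels by finitely many operators that is stable under perturbation uniformly in $k$. We label level $k$ by an irreducible representation $\pi_k$ of a finitely generated group $\Gamma$: level $k$ becomes $\mathbb C^{n_k}\otimes L_k$, on which $\Gamma$ acts by $\pi_k\otimes1$. Let $\rho$ be the resulting representation and $\pi=\bigoplus_k\pi_k$. By Schur's lemma the invariant vectors of $\pi\otimes\rho$ form a copy of $\bigoplus_kL_k$, and the first tensor factor, which $\mathrm{id}\otimes\varphi_j$ leaves untouched, records the level. If $\Gamma$ has property (T), the projection onto these vectors is a norm limit of finite sums of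 elementary tensors. Lemma~\ref{lem:cut} then applies to this one projection and yields the relations of Example~\ref{ex:chain} for all $k$ with one error.

\section{Representations of $SL_3(\mathbb Z)$}\label{sec:group}

Let $\Gamma=SL_3(\mathbb Z)$ and let $S=S^{-1}$ be a finite generating set. The group $\Gamma$ has property (T) (Kazhdan): there is $\epsilon_0>0$ such that $\max_{\gamma\in S}\|\sigma(\gamma)\xi-\xi\|\ge\epsilon_0\|\xi\|$ for every unitary representation $\sigma$ without nonzero invariant vectors and every vector $\xi$.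

\begin{lemma}\label{lem:gap}
There is a continuous function $\psi\colon[0,2]\to[0,1]$ such that for every unitary representation $\sigma$ of $\Gamma$ the operator $\Delta_\sigma=1-|S|^{-1}\sum_{\gamma\in S}\sigma(\gamma)$ satisfies $0\le\Delta_\sigma\le2$, and $\psi(\Delta_\sigma)$ is the projection onto the invariant vectors.
\end{lemma}

\begin{proof}
Since $S=S^{-1}$, the operator $\Delta_\sigma$ is self-adjoint; its norm is at most $2$. Expanding the squares gives $\langle\Delta_\sigma\xi,\xi\rangle=\frac1{2|S|}\sum_{\gamma\in S}\|\sigma(\gamma)\xi-\xi\|^2$. The invariant vectors and their orthogonal complement reduce $\sigma$. On the first space $\Delta_\sigma=0$, and on the second $\Delta_\sigma\ge\kappa:=\epsilon_0^2/(2|S|)$. Take $\psi(0)=1$ and $\psi=0$ on $[\kappa,2]$.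
\end{proof}

We need infinitely many inequivalent irreducible representations whose dimensions grow at most geometrically. For $k\ge1$ let $X_k=\mathbb P^2(\mathbb Z/2^k)$ be the set of vectors in $(\mathbb Z/2^k)^3$ with at least one odd entry, modulo multiplication by units; let $X_0$ be a point. There are $8^k-8^{k-1}=7\cdot8^{k-1}$ such vectors, and the $2^{k-1}$ units act freely, so $|X_k|=7\cdot4^{k-1}$. The group $\Gamma$ acts on $X_k$, and reduction $X_k\to X_{k-1}$ is onto and equivariant. So the functions pulled back from $X_{k-1}$ form an invariant subspace of $\ell^2(X_k)$ of dimension $|X_{k-1}|$. Let $\pi_k$ be the representation on its orthogonal complement and $n_k$ its dimension. Then $n_1=6$ and $n_k=21\cdot4^{k-2}$ for $k\ge2$, so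
\begin{equation}\label{eq:growth}
n_k\le n_{k+1}\le4n_k .
\end{equation}

\begin{lemma}\label{lem:irred}
The representations $\pi_k$, $k\ge1$, are irreducible and pairwise inequivalent.
\end{lemma}

\begin{proof}
An operator on $\ell^2(X_k)$ commutes with $\Gamma$ if and only if its kernel function is constant on the $\Gamma$-orbits of $X_k\times X_k$. We show that there are at most $k+1$ orbits. (For $k=1$ these are the diagonal and its complement in the square of the seven-point plane.)

Adding an integer multiple of one coordinate to another, and exchanging two coordinates with one change of sign, are operations by elements of $SL_n(\mathbb Z)$. In $(\mathbb Z/2^k)^2$ they move any $(b,c)$ with an odd entry to $(1,0)$: make the first entry $u$ odd, add a multiple of the unit $u$ to turn the second entry into $1$, and continue $(u,1)\to(1,1)\to(1,0)$. In $(\mathbb Z/2^k)^3$, make the first entry odd and clear the other two; thus $\Gamma$ is transitive on $X_k$. Given a pair of points, move the first to $[1:0:0]$ and let $[a:b:c]$ be the second. The matrices $1\oplus\gamma$,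 $\gamma\in SL_2(\mathbb Z)$, fix $[1:0:0]$, and so does subtracting a multiple of the second coordinate from the first.
\begin{itemize}
\item If $b$ or $c$ is odd, some $1\oplus\gamma$ moves the second point to $[a:1:0]$, and subtracting $a$ times the second coordinate from the first moves it to $[0:1:0]$.
\item If $b$ and $c$ are even, then $a$ is odd and we normalize $a=1$. Write $(b,c)=2^i(b',c')$ with $1\le i\le k$ and $b'$ or $c'$ odd. Some $1\oplus\gamma$ moves the point to $[1:2^i:0]$.
\end{itemize}
This leaves at most $1+k$ orbits, so the commutant has dimension at most $k+1$.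

Let $\mathcal F_0\subseteq\dots\subseteq\mathcal F_k=\ell^2(X_k)$ be the spaces of functions pulled back from $X_0,\dots,X_k$, and let $Y_0=\mathcal F_0$ and $Y_i=\mathcal F_i\ominus\mathcal F_{i-1}$. Then $Y_i\cong\mathcal F_i/\mathcal F_{i-1}$ carries $\pi_i$ for $i\ge1$, and all $Y_i$ are nonzero. Hence
$$k+1\ \ge\ \sum_{i,l=0}^k\dim\operatorname{Hom}_\Gamma(Y_i,Y_l)\ \ge\ \sum_{i=0}^k\dim\operatorname{End}_\Gamma(Y_i)\ \ge\ k+1 .$$
So $\operatorname{End}_\Gamma(Y_i)=\mathbb C$ and $\operatorname{Hom}_\Gamma(Y_i,Y_l)=0$ for $i\ne l$.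
\end{proof}

The space of $\pi_k$ is stable under complex conjugation of functions, so it has an orthonormal basis of real functions. We fix one and regard $\pi_k(\gamma)$ as a real orthogonal matrix acting on $\mathbb C^{n_k}$, with standard basis $\mathbf e_1,\dots,\mathbf e_{n_k}$.

\begin{lemma}\label{lem:inv}
The representation $\pi_k\otimes\pi_l$ has no nonzero invariant vector if $k\ne l$. For $k=l$ its invariant vectors are the multiples of $\Omega_k=n_k^{-1/2}\sum_a\mathbf e_a\otimes\mathbf e_a$.
\end{lemma}

\begin{proof}
Identify $\sum_{a,b}t_{ab}\,\mathbf e_a\otimes\mathbf e_b$ with the matrix $t=(t_{ab})$. Then $\pi_k(\gamma)\otimes\pi_l(\gamma)$ sends $t$ to $\pi_k(\gamma)\,t\,\pi_l(\gamma)^{\mathrm T}=\pi_k(\gamma)\,t\,\pi_l(\gamma)^{-1}$. So invariant vectors are intertwiners, and Lemma~\ref{lem:irred} applies.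
\end{proof}

\section{The obstruction}\label{sec:obstruction}

\subsection*{The generators}
Level $k$ consists of $n_k\approx4^k$ copies of a projection $f_k$, and $f_k$ consists of $m$ copies of $f_{k+1}$, so the total trace is proportional to $\sum_kn_km^{-k}$. It is finite only for $m>4$, and we take $m=8$ to stay within dyadic traces.

Let $(\epsilon_{kl})$ be matrix units of $\mathcal K$. We have $n_18^{-1}=\frac34$ and $n_k8^{-k}=\frac{21}{16}2^{-k}$ for $k\ge2$; these numbers are at most $1$ and sum to $\frac34+\frac{21}{32}=\frac{45}{32}$. By (U2) there are projections $z_k\le1\otimes\epsilon_{kk}$ in $\mathcal U$ with $\operatorname{Tr}(z_k)=n_k8^{-k}$; they are orthogonal. Put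
$$u_m=z_1+\dots+z_m,\qquad I=\overline{\textstyle\bigcup_mu_m\,\mathcal U\,u_m}.$$
Lemma~\ref{lem:exhaust} applies to $I$. It gives a tracial state $\tau_1$ of $M(I)$ equal to $\frac{32}{45}\operatorname{Tr}$ on the corners $u_m\mathcal Uu_m$; in particular $\tau_1(z_1)=\frac{32}{45}\cdot\frac34=\frac8{15}$.

By (U1) and (U2) there are matrix units $(e^{(k)}_{ab})_{a,b\le n_k}$ in $z_kIz_k$ with $\sum_ae^{(k)}_{aa}=z_k$, and $f_k=e^{(k)}_{11}$ has trace $8^{-k}$. Splitting $f_k$ into eight projections of trace $8^{-k-1}$, each equivalent to $f_{k+1}$, we obtain $\theta_k^1,\dots,\theta_k^8\in f_kIf_{k+1}$ with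
\begin{equation}\label{eq:theta}
\theta_k^{i*}\theta_k^l=\delta_{il}f_{k+1},\qquad\sum_{i=1}^8\theta_k^i\theta_k^{i*}=f_k .
\end{equation}
For $\gamma\in\Gamma$ and $1\le i\le8$ define
$$\rho(\gamma)=\sum_{k\ge1}\ \sum_{a,b\le n_k}\pi_k(\gamma)_{ab}\,e^{(k)}_{ab},\qquad v_i=\sum_{k\ge1}v_{i,k},\qquad v_{i,k}=\sum_{a=1}^{n_k}e^{(k)}_{a1}\,\theta_k^i\,e^{(k+1)}_{1a},$$
where $v_{i,k}$ makes sense because $n_k\le n_{k+1}$. The $k$-th term of $\rho(\gamma)$ is a unitary of $z_kIz_k$, and $v_{i,k}\in z_kIz_{k+1}$ is a partial isometry with $v_{i,k}^*v_{i,k}=\sum_{a\le n_k}e^{(k+1)}_{aa}$. So the partial sums are contractions, and after multiplication by an element of $u_m\mathcal Uu_m$ on either side they are eventually constant. Hence both series converge strictly, and $\rho$ is a unitary representation of $\Gamma$ in $M(I)$. Let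
$$B_0=C^*(\rho(\Gamma),v_1,\dots,v_8)\subseteq M(I),$$
a separable algebra that contains $1=\rho(1)$.

\begin{remark}\label{rem:soft}
Both kinds of cut are visible here. Let $h=\sum_k\lambda_kz_k$ with $\lambda_k\in[0,1]$ and $\lambda_k=0$ for large $k$. Then $h$ commutes with $\rho(\Gamma)$, and $[h,v_i]=\sum_k(\lambda_k-\lambda_{k+1})v_{i,k}$ has norm $\sup_k|\lambda_k-\lambda_{k+1}|$. If $\lambda_k$ decreases slowly from $1$ to $0$, then $h$ almost commutes with the generators of $B_0$, while each spectral projection $u_m$ has $\|[u_m,v_i]\|=1$.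
\end{remark}

\begin{proposition}\label{prop:obstruction}
We have $z_1\in B_0$, and $\|\varphi_j(z_1)\|\to0$ for every asymptotically multiplicative sequence $\varphi_j\colon B_0\to M_{N_j}$.
\end{proposition}

\begin{proof}
\emph{Step 1: coordinates.} Represent $I\subseteq B(H)$ faithfully and nondegenerately. Then $H=\bigoplus_kz_kH$, and with $L_k=f_kH$ we identify $\mathbb C^{n_k}\otimes L_k$ with $z_kH$ by $\mathbf e_a\otimes\xi\mapsto e^{(k)}_{a1}\xi$. Under this identification $e^{(k)}_{ab}=E^{(k)}_{ab}\otimes1$, with $E^{(k)}_{ab}$ the matrix units of $M_{n_k}$, and $\rho(\gamma)=\bigoplus_k\pi_k(\gamma)\otimes1$. Let $w_k\colon\mathbb C^{n_{k+1}}\to\mathbb C^{n_k}$ send $\mathbf e_a$ to $\mathbf e_a$ for $a\le n_k$ and to $0$ for $a>n_k$. For $\xi\in L_{k+1}$ we have $v_ie^{(k+1)}_{a1}\xi=e^{(k)}_{a1}\theta_k^i\xi$ if $a\le n_k$, and $0$ otherwise. So $v_i$ maps $z_{k+1}H$ to $z_kH$ as $w_k\otimes\theta_k^i$, and $v_iz_1=0$.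

Let $H_\pi=\bigoplus_k\mathbb C^{n_k}$, let $Z_k$ be the projection onto $\mathbb C^{n_k}$, let $\pi=\bigoplus_k\pi_k$, and let $w\in B(H_\pi)$ be $w_k$ on $\mathbb C^{n_{k+1}}$ and $0$ on $\mathbb C^{n_1}$. Then $Z_kw=wZ_{k+1}$. We work in $\mathcal B=B(H_\pi)\otimes B_0\subseteq B(H_\pi\otimes H)$.

\emph{Step 2: one projection for all levels.} The operator $\Delta=1-|S|^{-1}\sum_{\gamma\in S}\pi(\gamma)\otimes\rho(\gamma)$ lies in $\mathcal B$. By Lemma~\ref{lem:gap} the projection $P$ onto the invariant vectors of $\pi\otimes\rho$ is $\psi(\Delta)$, so $P\in\mathcal B$. On the summand $\mathbb C^{n_k}\otimes\mathbb C^{n_l}\otimes L_l$ of $H_\pi\otimes H$ the representation is $\pi_k\otimes\pi_l\otimes1$. By Lemma~\ref{lem:inv}, $\operatorname{ran}P=\bigoplus_k\Omega_k\otimes L_k$. Thus $P$ commutes with each $Z_k\otimes1$, and $P_k=(Z_k\otimes1)P$ is the projection onto $\Omega_k\otimes L_k$. The projection onto $\mathbb C\Omega_k$ is $n_k^{-1}\sum_{a,b}E^{(k)}_{ab}\otimes E^{(k)}_{ab}$, so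
$$P_k=n_k^{-1}\sum_{a,b}E^{(k)}_{ab}\otimes e^{(k)}_{ab}\ \in\ (Z_k\otimes1)\mathcal B(Z_k\otimes1)=M_{n_k}\otimes B_0 .$$
The sum of the diagonal entries of $P_1$ is $z_1/n_1$. Hence
\begin{equation}\label{eq:z1}
z_1=n_1(\operatorname{Tr}\otimes\mathrm{id})(P_1)\in B_0 .
\end{equation}

\emph{Step 3: linking the levels inside $P$.} No nonzero operator intertwines $\pi_{k+1}$ and $\pi_k$, and $w_k$ ignores the group action. But $w_k\otimes w_k$ maps $\Omega_{k+1}$ to a multiple of $\Omega_k$, and this suffices. Let $T_i=(w\otimes v_i)P\in\mathcal B$ and $c_k=(n_k/n_{k+1})^{1/2}$, so $c_k\in[\frac12,1]$ by \eqref{eq:growth}. For $\xi\in L_{k+1}$,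
$$T_i(\Omega_{k+1}\otimes\xi)=n_{k+1}^{-1/2}\sum_{a\le n_k}\mathbf e_a\otimes\mathbf e_a\otimes\theta_k^i\xi=c_k\,\Omega_k\otimes\theta_k^i\xi,$$
and $T_i(\Omega_1\otimes L_1)=0$. Therefore $T_i=PT_iP$ and $(Z_k\otimes1)T_i=T_i(Z_{k+1}\otimes1)$, and \eqref{eq:theta} yields
\begin{equation}\label{eq:T}
T_i^*T_l=\delta_{il}(\Lambda\otimes1)P,\qquad\sum_{i=1}^8T_iT_i^*=(\Lambda'\otimes1)P,
\end{equation}
where $\Lambda=\sum_{k\ge1}c_k^2Z_{k+1}$ and $\Lambda'=\sum_{k\ge1}c_k^2Z_k$. These finitely many identities in $\mathcal B$ contain \eqref{eq:theta} for all $k$.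

\emph{Step 4: transfer to matrices.} Let $\Psi_j=\mathrm{id}\otimes\varphi_j\colon\mathcal B\to B(H_\pi)\otimes M_{N_j}=B(H_\pi\otimes\mathbb C^{N_j})$. It is a completely positive contraction, and
\begin{equation}\label{eq:bimod}
\Psi_j\big((a\otimes1)x(a'\otimes1)\big)=(a\otimes1)\Psi_j(x)(a'\otimes1)\qquad(a,a'\in B(H_\pi),\ x\in\mathcal B),
\end{equation}
as one sees on elementary tensors. The sequence $(\Psi_j)$ is asymptotically multiplicative. Indeed, for $x=\sum_sa_s\otimes b_s$ and $y=\sum_ta'_t\otimes b'_t$ finite sums, $\Psi_j(xy)-\Psi_j(x)\Psi_j(y)=\sum_{s,t}a_sa'_t\otimes(\varphi_j(b_sb'_t)-\varphi_j(b_s)\varphi_j(b'_t))$ tends to $0$, and finite sums are norm dense in $\mathcal B$.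

Apply Lemma~\ref{lem:cut} to $\Psi_j$ and $P$. By \eqref{eq:bimod}, $y_j=\Psi_j(P)$ and hence $P^{(j)}$ commute with each $Z_k\otimes1$. Let $K_k$ be the range of $(Z_k\otimes1)P^{(j)}$; it is a subspace of $\mathbb C^{n_k}\otimes\mathbb C^{N_j}$, of finite dimension $r_k$. By \eqref{eq:bimod}, $\Psi_j((\Lambda\otimes1)P)=(\Lambda\otimes1)y_j$ and $\Psi_j((\Lambda'\otimes1)P)=(\Lambda'\otimes1)y_j$. So \eqref{eq:T} and Lemma~\ref{lem:cut} give $\eta_j\to0$ such that $x_i=T_i^{(j)}$ satisfy
$$\|x_i^*x_l-\delta_{il}(\Lambda\otimes1)P^{(j)}\|\le\eta_j,\qquad\Big\|\sum_ix_ix_i^*-(\Lambda'\otimes1)P^{(j)}\Big\|\le\eta_j .$$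
Moreover $(Z_k\otimes1)x_i=x_i(Z_{k+1}\otimes1)$ exactly, so $x_iK_{k+1}\subseteq K_k$ and $x_i^*K_k\subseteq K_{k+1}$.

\emph{Step 5: the count.} Fix $j$ with $\eta_j<1/32$. For $k\ge1$ let $R_k=(x_1,\dots,x_8)\colon K_{k+1}^{\oplus8}\to K_k$. On $K_{k+1}$ the operator $\Lambda\otimes1$ is the scalar $c_k^2$, and on $K_k$ so is $\Lambda'\otimes1$. Each entry of the $8\times8$ matrix $R_k^*R_k-c_k^2$ has norm at most $\eta_j$, so $\|R_k^*R_k-c_k^2\|\le8\eta_j<\frac14\le c_k^2$; also $\|R_kR_k^*-c_k^2\|\le\eta_j<c_k^2$. By Lemma~\ref{lem:rank}, $r_k=8r_{k+1}$ for \emph{all} $k\ge1$. The integer $r_1$ is divisible by every power of $8$, so $r_1=0$ and $(Z_1\otimes1)P^{(j)}=0$. Hence $\|\Psi_j(P_1)\|=\|(Z_1\otimes1)(y_j-P^{(j)})\|\to0$, and \eqref{eq:z1} gives $\|\varphi_j(z_1)\|=n_1\|(\operatorname{Tr}\otimes\mathrm{id})\Psi_j(P_1)\|\le n_1^2\|\Psi_j(P_1)\|\to0$.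
\end{proof}

\begin{remark}
Property (T) enters only in Step 2. Without the spectral gap, $P$ would be a strong limit of elements of $\mathcal B$, and neither $\Psi_j(P)$ nor the density argument of Step 4 would be available. The bound $n_{k+1}\le4n_k$ keeps $c_k$ away from $0$, so that one $\eta_j$ serves all $k$. The targets must be matrix algebras only because ranks must be integers; the trace $\tau_1$ satisfies the same relations, $\tau_1(f_k)=8\tau_1(f_{k+1})$, with nonzero values.
\end{remark}

\section{A simple algebra containing $B_0$}\label{sec:A}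

The algebra generated by $I$ and $B_0$ is AF as far as the trace can see, since $\tau_1(u_m)\to1$, but it has the proper ideal $I$. To make a projection $e\in I$ full we want a column $s$ with $s^*(1_N\otimes e)s=1$, where $1_N\otimes e=e\oplus\dots\oplus e$. Over $M(I)$ this is impossible, because the left side lies in $I$. It becomes possible over $M(I\otimes I)$, where $e$ turns into the multiplier $e\otimes1$. The new algebra has the ideal $I\otimes I$, so we iterate.

Let $I_n=I^{\otimes n}$ and $u^{(n)}_m=u_m^{\otimes n}$. Then $I_n$ is the closure of the union of the corners of $\mathcal U^{\otimes n}\cong\mathcal U$ by the $u^{(n)}_m$, whose traces increase to $(45/32)^n$. Lemma~\ref{lem:exhaust} applies and gives a tracial state $\tau_n$ of $M(I_n)$, equal to $\tau_1^{\otimes n}$ on $I_n$. On matrices, $\tau_n$ denotes $\operatorname{Tr}\otimes\tau_n$. Let $\iota\colon M(I_n)\to M(I_{n+1})$, $\iota(x)=x\otimes1$, a unital embedding. Since $\tau_{n+1}(1\otimes(1-u_m))\le\tau_{n+1}(1-u^{(n+1)}_m)\to0$, the Cauchy--Schwarz inequality gives $\tau_{n+1}(x\otimes1)=\lim_m\tau_{n+1}(x\otimes u_m)=\tau_n(x)$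 for $x\in I_n$. By the uniqueness in Lemma~\ref{lem:exhaust}, $\tau_{n+1}\circ\iota=\tau_n$.

\begin{lemma}\label{lem:isometry}
Let $0\ne e\le u_1^{(n)}$ be a projection and $N\tau_n(e)>1$. There is a column $s\in M_{N\times1}(M(I_{n+1}))$ with $s^*s=1$ and $(1_N\otimes e\otimes1)s=s$.
\end{lemma}

\begin{proof}
We cut both $1$ and $1_N\otimes e\otimes1$ into sequences of projections over $I_{n+1}$ and fit the pieces of the first under those of the second. Write $\tau=\tau_{n+1}$ and $\bar u_j=u^{(n+1)}_j$, $\bar u_0=0$. Choose $M$ with $N\tau_n(e)\tau_1(u_M)>1$, and put $x_0=1_N\otimes e\otimes u_M$ and $x_r=1_N\otimes e\otimes z_{M+r}$ for $r\ge1$. These are orthogonal nonzero projections in $M_N(I_{n+1})$, and $\tau(x_0)>1$. Choose $0=j_0<j_1<\cdots$ with $\tau(1-\bar u_{j_r})<\tau(x_r)$ for $r\ge1$, and let $y_r=\bar u_{j_{r+1}}-\bar u_{j_r}$. Then $\tau(y_r)\le\tau(1-\bar u_{j_r})<\tau(x_r)$ for all $r\ge0$. By (U1) in $M_N(\mathcal U^{\otimes(n+1)})\cong\mathcal U$ there are columns $t_r$ with $t_r^*t_r=y_r$ and $t_rt_r^*\le x_r$; the entries of $t_r=x_rt_ry_r$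 lie in $I_{n+1}$.

For $R\le R'$ let $t=\sum_{r=R}^{R'}t_r$, $y=\sum_{r=R}^{R'}y_r$, $x=\sum_{r=R}^{R'}x_r$. As $t_r^*t_{r'}=t_r^*x_rx_{r'}t_{r'}=0$ for $r\neq r'$, we have $t^*t=y$ and $xt=t$. For $a\in I_{n+1}$ and $b\in M_N(I_{n+1})$ we get $\|ta\|=\|ya\|$ and $\|bt\|\le\|bx\|$. Both bounds tend to $0$ as $R\to\infty$, because $\bar u_ja\to a$ and $b(1_N\otimes1\otimes u_m)\to b$. So the partial sums $s_R=\sum_{r\le R}t_r$ converge strictly, entry by entry, to a column $s$. From $s_R^*s_R=\bar u_{j_{R+1}}\to1$ and $(1_N\otimes e\otimes1)s_R=s_R$ we obtain the two identities.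
\end{proof}

For each $n$ let $\mathcal P_n$ be a sequence of nonzero subprojections of $u_1^{(n)}$ whose traces tend to $0$; it exists by (U2). For $e\in\mathcal P_n$ let $N_e$ be the least integer with $N_e\tau_n(e)>1$, so that $N_e\tau_n(e)\le1+\tau_n(e)$, and let $s_e$ be as in Lemma~\ref{lem:isometry}. Define
$$B_1=C^*(I,B_0)\subseteq M(I),\qquad B_{n+1}=C^*\big(B_n\otimes1,\ I_{n+1},\ \text{entries of }s_e\ (e\in\mathcal P_n)\big)\subseteq M(I_{n+1}),$$
$$A_0=\varinjlim(B_n,\iota),\qquad A=A_0\otimes U .$$
These algebras are separable and unital, and we regard $B_0\subseteq B_n\subseteq B_{n+1}\subseteq A_0\subseteq A$. The $\tau_n$ define a tracial state $\tau_0$ of $A_0$; let $\tau$ be its product with the tracial state of $U$. Then $\tau(z_1)=8/15$. One $e$ for each $n$ would suffice for simplicity; small traces are needed for the uniqueness of $\tau$. The factor $U$ serves for the regularity properties.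

\begin{proposition}\label{prop:simple}
$A$ is simple and infinite-dimensional, $\tau$ is faithful, and $A$ is stably finite.
\end{proposition}

\begin{proof}
Let $\mathcal J\ne0$ be a closed ideal of $A_0$. Then there is $0\neq x\in\mathcal J\cap B_n$ for some $n$, and $0\ne xI_n\subseteq\mathcal J\cap I_n$. As $I_n$ is simple, $I_n\subseteq\mathcal J$. For $e\in\mathcal P_n$ with $s_e=(s_1,\dots,s_N)^{\mathrm T}$ we get $1=s_e^*(1_N\otimes e\otimes1)s_e=\sum_is_i^*(e\otimes1)s_i\in\mathcal J$. So $A_0$ is simple, and $A$ is the closure of the increasing union of the simple algebras $A_0\otimes M_{2^l}$. It contains $U$. The set $\{x:\tau(x^*x)=0\}$ is a proper closed ideal, hence zero. The trace $\operatorname{Tr}\otimes\tau$ on $M_k(A)$ is then faithful, and $s^*s=1$ implies $(\operatorname{Tr}\otimes\tau)(1-ss^*)=0$.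
\end{proof}

\begin{proposition}\label{prop:unique}
For every $k\ge1$ the algebra $M_k(A)$ has exactly one normalized $2$-quasitrace, namely $k^{-1}\operatorname{Tr}\otimes\tau$.
\end{proposition}

\begin{proof}
Write $M_k(A)=A_0\otimes V$ with the UHF algebra $V=M_k\otimes U$, and within this proof let $\tau$ denote the product of $\tau_0$ with the tracial state of $V$. Let $Q$ be a normalized $2$-quasitrace. Fix $n$ and put $J=I_n\otimes V$, an ideal of $B_n\otimes V$, and $q_m=u^{(n)}_m\otimes1$. The corners $q_mJq_m$ are UHF with dense union in $J$, and $\tau(q_m)\to1$.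

\emph{$Q=\lambda\tau$ on $J$ with $0\le\lambda\le1$.} A self-adjoint element of a full matrix subalgebra is a real combination of orthogonal minimal projections, which are equivalent and so have the same value under $Q$. Hence $Q$ is a multiple of the trace on such a subalgebra. By (Q1) it is a positive linear trace on each $q_mJq_m$, so it equals $\lambda_m\tau$ there. The corners increase, so $\lambda_m=\lambda$ is constant, and $Q=\lambda\tau$ on $J$ by continuity. From $\lambda\tau(q_m)=Q(q_m)=1-Q(1-q_m)\le1$ we get $\lambda\le1$.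

\emph{$\lambda=1$.} Extend $Q$ to matrices by (Q1). For $e\in\mathcal P_n$ the projection $s_es_e^*$ is equivalent to $1$ and lies under $1_{N_e}\otimes e$. So $1=Q(s_es_e^*)\le N_eQ(e)$. Here $e$ stands for $e\otimes1_V\in J$, so $N_eQ(e)=\lambda N_e\tau(e)\le\lambda(1+\tau(e))$. Let $\tau(e)\to0$.

\emph{From $J$ to $B_n\otimes V$.} Since $Q$ is not known to be additive, we cannot split $Q(a)$ along $q_m$; we pass to $d_Q$, which is monotone. Let $a\in(B_n\otimes V)_+$ and $q=q_m$. Then
$$a\le a+(2q-1)a(2q-1)=2\big(qaq+(1-q)a(1-q)\big),\qquad qaq\sim a^{1/2}qa^{1/2}\le a .$$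
By Lemma~\ref{lem:cuntz}(a) and (Q2), $d_Q(qaq)\le d_Q(a)\le d_Q(qaq)+Q(1-q)$, and the same holds for $\tau$. Now $qaq\in J$ gives $d_Q(qaq)=d_\tau(qaq)$, and $Q(1-q)=1-Q(q)=\tau(1-q)$. So $|d_Q(a)-d_\tau(a)|\le\tau(1-q_m)\to0$. Thus $d_Q=d_\tau$ on $(B_n\otimes V)_+$, and \eqref{eq:layer} gives $Q(a)=\tau(a)$. As $n$ was arbitrary, $Q=\tau$ on positive elements by density and (Q1), on self-adjoint elements because $Q(x)=Q(x_+)-Q(x_-)$, and then everywhere.
\end{proof}

An extension $Q'$ of $\tau$ to a $2$-quasitrace on $M_k(A)$ has $Q'(1_k)=k$, so $Q'=\operatorname{Tr}\otimes\tau$ by Proposition~\ref{prop:unique}. Thus $d_\tau$ on matrices over $A$ is unambiguous.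

\section{Stable rank, comparison and real rank}\label{sec:regular}

Let $\mathcal Z$ be the Jiang--Su algebra. Since $U\cong U\otimes\mathcal Z$ (Jiang--Su), we have $A\cong A\otimes\mathcal Z$. The \emph{Cuntz semigroup} $W(A)$ is the set of $\sim$-classes $\langle a\rangle$ of positive elements in matrix algebras over $A$, with $\langle a\rangle+\langle b\rangle=\langle a\oplus b\rangle$ and the order induced by $\precsim$. It is \emph{almost unperforated} if $(n+1)x\le ny$ for some $n$ implies $x\le y$. A \emph{state normalized at $y$} is an additive order-preserving map $f\colon W(A)\to[0,\infty]$ with $f(y)=1$. We use the following results of R{\o}rdam; nothing else about $\mathcal Z$ is needed.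
\begin{itemize}
\item[(R1)] A simple, unital, finite, $\mathcal Z$-absorbing algebra has stable rank one \cite[Thm.~6.7]{Ror04}.
\item[(R2)] The Cuntz semigroup of a $\mathcal Z$-absorbing algebra is almost unperforated \cite[Thm.~4.5]{Ror04}. In such a semigroup, if $x\le ny$ for some $n$ and $f(x)<f(y)$ for all states $f$ normalized at $y$, then $x\le y$ \cite[Prop.~3.2]{Ror04}.
\item[(R3)] If $d$ is a dimension function, then $\bar d(a)=\lim_{\delta\to0+}d((a-\delta)_+)$ is a lower semicontinuous dimension function \cite[Prop.~4.1]{Ror92}.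
\item[(R4)] In a unital algebra of stable rank one, $x\precsim y$ implies that for each $\eta>0$ some unitary $w$ satisfies $w(x-\eta)_+w^*\in\operatorname{her}(y)$ \cite[Prop.~2.4]{Ror92}.
\end{itemize}
By (R1) and Proposition~\ref{prop:simple}, $A$ has stable rank one.

\begin{proposition}\label{prop:comparison}
If $a,b\in M_k(A)_+$ and $d_\tau(a)<d_\tau(b)$, then $a\precsim b$.
\end{proposition}

\begin{proof}
Fact (R2) involves all states, while Proposition~\ref{prop:unique} controls only the lower semicontinuous ones; (R3) bridges the gap at the cost of an $\varepsilon$. We have $b\ne0$, so Lemma~\ref{lem:cuntz}(e) in $M_k(A)$ gives $k\langle1\rangle\le m\langle b\rangle$ for some $m$; also $\langle a\rangle,\langle b\rangle\le k\langle1\rangle$. Let $f$ be a state normalized at $\langle b\rangle$. Then $1/k\le f(\langle1\rangle)\le m/k$, so $d(x)=f(\langle x\rangle)/f(\langle1\rangle)$ is a dimension function with finite values. As $\bar d(1)=1$, (R3), (Q3) and Proposition~\ref{prop:unique} give $\bar d=d_\tau$. The limit in (R3) is increasing, so for $\varepsilon>0$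
$$d((a-\varepsilon)_+)\le\bar d(a)=d_\tau(a)<d_\tau(b)=\bar d(b)\le d(b).$$
By (R2), $(a-\varepsilon)_+\precsim b$, and Lemma~\ref{lem:cuntz}(b) finishes the proof.
\end{proof}

For real rank zero we must find projections in $\operatorname{her}(a)$ that almost act as a unit on $a$. Comparison squeezes a projection between two cut-downs of $a$, and (R4) rotates it into position. The rotation has to take place within the hereditary subalgebra, which is the reason for the next lemma.

\begin{lemma}\label{lem:hersr}
Let $A$ be unital of stable rank one and $C=\operatorname{her}(h)$, $h\in A_+$. Then $C^1=C+\mathbb C1_A$ has stable rank one.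
\end{lemma}

\begin{proof}
After perturbing the scalar part to be nonzero and rescaling, it suffices to approximate $1+c$, $c\in C$. With $g_\delta$ as in Lemma~\ref{lem:cuntz}(a), replace $c$ by $g_\delta(h)cg_\delta(h)$ for small $\delta$; then $c=fc=cf$ for $f=g_{\delta/2}(h)\in C$. Choose $d\in A$ of small norm with $1+c+d$ invertible and put $y=(1+d)^{-1}$. From $1+c+d=(1+d)(1+yc)$ we see that $1+yc=1+(fy^*)^*c$ is invertible when we write $yc=(yf)c$. Since $1+\alpha\beta$ is invertible if and only if $1+\beta\alpha$ is, $1+cyf$ is invertible. Here $cyf\in CAC\subseteq C$, and $\|cyf-c\|=\|c(y-1)f\|\le\|c\|\|y-1\|$ is small. The inverse lies in the unital $\mathrm C^*$-subalgebra $C^1$.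
\end{proof}

\begin{proposition}\label{prop:rr0}
$A$ has real rank zero.
\end{proposition}

\begin{proof}
\emph{Step 1: for $a\in A_+$ and $\varepsilon>0$ there is a projection $e\in\operatorname{her}(a)$ with $\|a(1-e)\|<\varepsilon$.} If some $t\in(0,\varepsilon)$ is not in the spectrum of $a$, take $e=\chi_{(t,\infty)}(a)\in C^*(a)$. Otherwise let $0<s_1<s_2<s_3<\varepsilon$. Since $\tau$ is faithful, the measure $\mu$ in \eqref{eq:layer} has full support, so $d_\tau((a-s_1)_+)-d_\tau((a-s_2)_+)=\mu((s_1,s_2])>0$. Choose a projection $q\in1\otimes U$ whose trace lies strictly between these two numbers in $[0,1]$. By Proposition~\ref{prop:comparison}, $(a-s_2)_+\precsim q\precsim(a-s_1)_+$. Let $C=\operatorname{her}((a-s_1)_+)\subseteq\operatorname{her}(a)$. By Lemma~\ref{lem:cuntz}(c), $q$ is equivalent to a projection $q'\in C$, and by Lemma~\ref{lem:cuntz}(d), $(a-s_2)_+\precsim q'$ in $C$. By Lemma~\ref{lem:hersr} we may apply (R4) in $C^1$ with $\eta=s_3-s_2$: there is a unitary $w\in C^1$ with $w(a-s_3)_+w^*\in q'C^1q'$. Then $e=w^*q'w$ lies in $C$, an ideal of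 $C^1$, and $(a-s_3)_+e=(a-s_3)_+$. Since $a=\min(a,s_3)+(a-s_3)_+$, we get $\|a(1-e)\|=\|\min(a,s_3)(1-e)\|\le s_3<\varepsilon$.

\emph{Step 2.} Let $x=x^*\in A$ and $\varepsilon>0$, and take $e$ from Step 1 for $a=x_+$. Then $ex_-=0$, so $x_-\in(1-e)A(1-e)$, and $x_+-ex_+e=x_+(1-e)+(1-e)x_+e$ has norm less than $2\varepsilon$. The self-adjoint element
$$y=(ex_+e+\varepsilon e)-(x_-+\varepsilon(1-e))$$
is invertible, because its two parts are invertible in $eAe$ and $(1-e)A(1-e)$. Finally $\|x-y\|\le2\varepsilon+\varepsilon\|2e-1\|=3\varepsilon$.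
\end{proof}

This proves Theorem~\ref{thm:main}(i).

\section{Weak tracial approximation of $A$}\label{sec:wta}

The soft cut of Remark~\ref{rem:soft} exists for any finite set, by Arveson's theorem on quasicentral approximate units, which we use in the following form. \emph{Let $J$ be a closed ideal of a $\mathrm C^*$-algebra $E$ with approximate unit $(q_j)$, let $F'\subseteq E$ be finite, and let $\eta>0$ and $j_0$ be given. Then some convex combination $h$ of finitely many $q_j$, $j\ge j_0$, has $\|[h,x]\|<\eta$ for all $x\in F'$.} Indeed, in the universal representation of $E$ the $q_j$ converge strongly to a projection commuting with $E$, so $([q_j,x])_{x\in F'}$ tends to $0$ weakly in the Banach space $E^{F'}$, and by the Hahn--Banach theorem $0$ lies in the norm closed convex hull of the tail.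

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Let $\varepsilon>0$, $F\subseteq A$ finite and $0\ne b\in A_+$; put $\varepsilon'=\varepsilon/3$. Choose $n$ and, for each $x\in F$, an element $x'\in E:=B_n\otimes U$ with $\|x-x'\|<\varepsilon'$. Let $J=I_n\otimes U$, an ideal of $E$, and $q_j=u^{(n)}_j\otimes1$. Then $(q_j)$ is an increasing approximate unit of $J$ with $\tau(q_j)\to1$, and $q_jJq_j$ is the corner of $\mathcal U^{\otimes n}\otimes U\cong\mathcal U$ by $q_j$.

We have $\|q_jbq_j\|\to\|b\|$. To see this, let $\pi_\tau$ be the GNS representation of $\tau$ with cyclic vector $\xi$; it is isometric because $A$ is simple. For $y\in A$, $\|\pi_\tau((1-q_j)y)\xi\|^2=\tau((1-q_j)yy^*(1-q_j))\le\|y\|^2\tau(1-q_j)\to0$. So $\pi_\tau(q_j)\to1$ and $\pi_\tau(q_jbq_j)\to\pi_\tau(b)$ strongly, and the norm is lower semicontinuous for strong convergence. As $d_\tau(b)>0$, there is $j_0$ with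
$$\tau(1-q_{j_0})<d_\tau(b),\qquad\|q_{j_0}bq_{j_0}\|\ge\|b\|-\varepsilon .$$
Choose a convex combination $h=\sum_{j_0\le j\le j_1}\lambda_jq_j$ with $\|[h,x']\|<\varepsilon'$ for $x\in F$. Since $hx',x'h\in J$, there is $j_2\ge j_1$ such that $p=q_{j_2}$ satisfies $\|hx'-hx'p\|<\varepsilon'$ and $\|x'h-px'h\|<\varepsilon'$ for $x\in F$. Then $q_{j_0}\le h\le p$, and $hx'p,\,px'h\in pJp$. Apply Lemma~\ref{lem:corner} to the orthogonal projections $q_{j_0}$ and $q_{j+1}-q_j$, $j_0\le j<j_2$, whose sum is $p$. It gives a full matrix algebra $D$ with $1_D=p$ that contains $q_{j_0},\dots,q_{j_2}$, hence $h$, and satisfies $hx'p,\,px'h\in_{\varepsilon'}D$ for $x\in F$. Put $g=p-h\in D$. Then $0\le g\le1$ and $p-g=h$.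

(W1) $\operatorname{dist}(hx,D)\le\|hx-hx'\|+\|hx'-hx'p\|+\operatorname{dist}(hx'p,D)<3\varepsilon'=\varepsilon$, and $xh$ is treated in the same way with $x'h$ and $px'h$.

(W2) $\|[h,x]\|\le\|[h,x']\|+2\|x-x'\|<\varepsilon$.

(W3) From $0\le1-h\le1-q_{j_0}$ we get $d_\tau(1-h)\le\tau(1-q_{j_0})<d_\tau(b)$, so $1-h\precsim b$ by Proposition~\ref{prop:comparison}.

(W4) Since $q_jq_{j_0}=q_{j_0}$ for $j\ge j_0$, we have $hq_{j_0}=q_{j_0}$, and $\|hbh\|\ge\|q_{j_0}hbhq_{j_0}\|=\|q_{j_0}bq_{j_0}\|\ge\|b\|-\varepsilon$.
\end{proof}

\section{Consequences of the obstruction}\label{sec:end}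

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
Suppose that $A$ has tracial topological rank zero. Let $a\in1\otimes U$ be a projection with $\tau(a)=\frac12<\frac8{15}=\tau(z_1)$, and let $F_1\subseteq F_2\subseteq\cdots$ be finite sets with dense union in $A$. Definition~\ref{def:tr0} for $1/j$, $F_j$ and $a$ gives $p_j$ and $D_j$. By (T3), $\tau(1-p_j)\le\tau(a)$; in particular $p_j\ne0$.

Write $D_j$ as a direct sum of matrix algebras. By Arveson's extension theorem each coordinate map of $D_j$ extends to a unital completely positive map on $p_jAp_j$. The direct sum of these is a unital completely positive map $\mathcal E_j\colon p_jAp_j\to D_j$ that is the identity on $D_j$. Let $\varphi_j(x)=\mathcal E_j(p_jxp_j)$. For $x\in F_j$ choose $d\in D_j$ with $\|p_jxp_j-d\|<1/j$; then $\|\varphi_j(x)-p_jxp_j\|\le\|\mathcal E_j(p_jxp_j-d)\|+\|d-p_jxp_j\|<2/j$. For $x\in F_j$ and $y\in A$,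
$$\|p_jxyp_j-p_jxp_jyp_j\|=\|[p_j,x](1-p_j)yp_j\|\le\|y\|/j .$$
By density, $\|\varphi_j(x)-p_jxp_j\|\to0$ and $\|p_jxyp_j-p_jxp_j\cdot p_jyp_j\|\to0$ for all $x,y\in A$, so $(\varphi_j)$ is asymptotically multiplicative. Embed $D_j$ in a matrix algebra and restrict to $B_0$. Proposition~\ref{prop:obstruction} gives $\|\varphi_j(z_1)\|\to0$, hence $\|z_1p_jz_1\|=\|p_jz_1p_j\|\to0$. Since $\tau(z_1(1-p_j)z_1)=\tau((1-p_j)z_1(1-p_j))\le\tau(1-p_j)$,
$$\tfrac8{15}=\tau(z_1p_jz_1)+\tau(z_1(1-p_j)z_1)\le\|z_1p_jz_1\|+\tfrac12\ \longrightarrow\ \tfrac12,$$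
a contradiction.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. We turn to Theorem~\ref{thm:qd}. By Voiculescu's characterization, a $\mathrm C^*$-algebra $C$ is \emph{quasidiagonal} if and only if for every finite $F\subseteq C$ and $\varepsilon>0$ there is a completely positive contraction $\varphi\colon C\to M_N$ with $\|\varphi(xy)-\varphi(x)\varphi(y)\|<\varepsilon$ and $\|\varphi(x)\|>\|x\|-\varepsilon$ for $x,y\in F$. This property passes to $\mathrm C^*$-subalgebras, and for separable $C$ it gives an asymptotically multiplicative sequence $\varphi_j\colon C\to M_{N_j}$ with $\|\varphi_j(x)\|\to\|x\|$ for all $x$. A tracial state $\tau$ on a separable unital algebra is \emph{quasidiagonal} if there is an asymptotically multiplicative sequence of unital completely positive maps $\varphi_j$ into matrix algebras with $\operatorname{tr}\varphi_j(x)\to\tau(x)$ for all $x$, where $\operatorname{tr}$ is the normalized trace. The trace $\tau$ extends to a faithful normal tracial state of $\pi_\tau(A)''$, and $\|x\|_2=\tau(x^*x)^{1/2}$ satisfies $\|xy\|_2\le\|x\|\|y\|_2$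 and $\|yx\|_2\le\|x\|\|y\|_2$. By the theorem of Murray and von Neumann, a $\mathrm{II}_1$ factor with separable predual in which every finite set can be approximated in $\|\cdot\|_2$ by elements of a finite-dimensional subalgebra is isomorphic to $\mathcal R$.

\begin{proof}[Proof of Theorem~\ref{thm:qd}]
If $A$ were quasidiagonal, we would have $\|\varphi_j(z_1)\|\to1$ for some asymptotically multiplicative sequence, and if $\tau$ were quasidiagonal, we would have $\operatorname{tr}\varphi_j(z_1)\to8/15$. Both contradict Proposition~\ref{prop:obstruction}.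

Let $\mathcal M=\pi_\tau(A)''$ and identify $A$ with $\pi_\tau(A)$. The predual of $\mathcal M$ is separable because $A$ is. If $z\ne0$ is a central projection of $\mathcal M$, then $\tau(z\,\cdot)/\tau(z)$ is a tracial state on $A$, so it equals $\tau$ on $A$ by Proposition~\ref{prop:unique}, and on $\mathcal M$ by normality. Evaluating at $1-z$ gives $\tau(1-z)=0$, so $z=1$. Thus $\mathcal M$ is an infinite-dimensional factor with a faithful normal tracial state, that is, a $\mathrm{II}_1$ factor. Since $\|x\|_2=\|x\xi\|$ and $\xi$ is cyclic, $A$ is $\|\cdot\|_2$-dense in $\mathcal M$. So a finite subset of $\mathcal M$ can be approximated by elements of some $B_n\otimes U$. For $x\in B_n\otimes U$ and $q=u^{(n)}_m\otimes1$,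
$$\|x-qxq\|_2\le\|x(1-q)\|_2+\|(1-q)xq\|_2\le2\|x\|\,\tau(1-q)^{1/2}\to0\quad(m\to\infty),$$
and $qxq$ lies in the UHF algebra $q(I_n\otimes U)q$, where finite sets are approximated in norm by elements of a matrix subalgebra. Hence $\mathcal M\cong\mathcal R$. Finally, $A\subseteq\mathcal R$ is a $\mathrm C^*$-subalgebra that is not quasidiagonal, so $\mathcal R$ is not quasidiagonal.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Blackadar and Handelman, J. Funct. Anal. 45 (1982).

\bibitem{FF} Qingzhai Fan and Xiaochun Fang, \emph{The inheritance tracial topological rank zero for centrally large subalgebra}, arXiv:2401.06138 (2024).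

\bibitem{Ror92} M. R{\o}rdam, J. Funct. Anal. 107 (1992).

\bibitem{Ror04} M. R{\o}rdam, \emph{The stable and the real rank of $\mathcal Z$-absorbing $\mathrm C^*$-algebras}, Internat. J. Math. 15 (2004).

\end{thebibliography}
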